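# Flexible surfaces in simply connected 4-manifolds

All manifolds and maps are smooth. $M$ is a closed oriented 4-manifold, and $\Sigma\subset M$ is a closed connected oriented embedded surface.

## 1. Every mapping class of the Clifford torus extends over $\mathbb{C}P^2$

Take a surface $\Sigma$ in a 4-manifold $M$ and a diffeomorphism of $\Sigma$. When is it, up to isotopy of $\Sigma$, the restriction of a diffeomorphism of $M$?

**Definition (flexible).** Let $\mathrm{Mod}(M,\Sigma)=\pi_0(\mathrm{Diff}^+(M,\Sigma))$, where $\mathrm{Diff}^+(M,\Sigma)$ consists of the orientation-preserving diffeomorphisms of $M$ that fix $\Sigma$ setwise. Restriction gives a homomorphism $\mathcal R:\mathrm{Mod}(M,\Sigma)\to\pi_0(\mathrm{Diff}(\Sigma))$. The *extendable subgroup* $\mathcal E(M,\Sigma)$ is the image of $\mathcal R$ in $\mathrm{Mod}(\Sigma)=\pi_0(\mathrm{Diff}^+(\Sigma))$, that is, the set of classes in $\mathrm{Mod}(\Sigma)$ that lie in the image. The surface is *flexible* if $\mathcal E(M,\Sigma)=\mathrm{Mod}(\Sigma)$.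

**Definition (strongly flexible).** Let $E=E(M,\Sigma)\subset\mathrm{Mod}(\Sigma)$ be the subgroup of classes induced by diffeomorphisms of $(M,\Sigma)$ that are isotopic to $\mathrm{id}_M$ in $M$. The isotopy need not preserve $\Sigma$. Then $E\subset\mathcal E(M,\Sigma)$. Call $\Sigma$ *strongly flexible* if $E=\mathrm{Mod}(\Sigma)$; this implies flexible.

If $h$ is isotopic to $\mathrm{id}_M$ and $h(\Sigma)=\Sigma'$, then $f\mapsto h^{-1}fh$ identifies $E(M,\Sigma')$ with $E(M,\Sigma)$. So $\Sigma$ may be moved by ambient isotopy.

Every embedded sphere is flexible, because $\mathrm{Mod}(S^2)$ is trivial. The first real test is a torus. Recall that $\mathrm{Mod}(T^2)\cong SL_2(\mathbb Z)$ is generated by the Dehn twists $t_m,t_l$ about any two curves meeting transversely in one point. Recall also that $g\,t_c\,g^{-1}=t_{g(c)}$ for orientation-preserving $g$. Let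
$$T=\{(z,w)\in\mathbb C^2: |z|=|w|=1\}\subset\mathbb C^2\subset\mathbb CP^2 .$$
Since $H_2(\mathbb C^2)=0$, we have $[T]=0$. We show that $T$ is strongly flexible in $\mathbb CP^2$. The tool is a way to realize a twist near a disc. For an embedded annulus $A\subset S^3$ with core $c$, the *framing* of $A$ is $\mathrm{lk}(c,c^+)$, where $c^+$ is a parallel copy of $c$ in $A$. A push-off of $c$ normal to $A$ gives the same number, since one vector field is rotated into the other by a quarter turn.

**Lemma 1 (Hopf bands).** Let $N\subset M$ be a smooth closed 4-ball with $\operatorname{int}N\cap\Sigma=\emptyset$. Let $A\subset\Sigma$ be a closed annulus such that a neighborhood of $A$ in $\Sigma$ lies in $\partial N$. Suppose that in $\partial N\cong S^3$ the core $c$ of $A$ is unknotted and $A$ has framing $\pm1$. Then $t_c\in E(M,\Sigma)$.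

**Step 1: put $A$ in standard position.** An embedded annulus in $S^3$ is determined up to isotopy by its core and its framing. Consider
$$A_0=\{(\sin\varphi\,e^{i\omega},\cos\varphi\,e^{-i\omega}):0\le\varphi\le\tfrac\pi2\}=\{z_1z_2\in\mathbb R_{\ge0}\}\subset S^3\subset\mathbb C^2 .$$
Its core is a great circle. Its boundary $L_0=\{z_1z_2=0\}$ is the Hopf link, whose components have linking number $\pm1$, so the framing of $A_0$ is $\pm1$. Hence some diffeomorphism $\partial N\cong S^3$, possibly orientation-reversing, carries $A$ to $A_0$. Put $L=\partial A$.

**Step 2: an isotopy of $S^3$ that ends by twisting $A_0$.** Let $\chi:[0,1]\to[0,1]$ be smooth, equal to $1$ near $0$ and to $0$ near $1$, and put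
$$g_t(z_1,z_2)=\big(e^{2\pi it\chi(|z_1|^2)}z_1,\ e^{2\pi it(1-\chi(|z_1|^2))}z_2\big).$$
Each $g_t$ preserves $|z_1|$ and has inverse $g_{-t}$, and $g_0=\mathrm{id}$. Where $z_1=0$ we have $\chi=1$, and where $z_2=0$ we have $\chi=0$. So $g_t|_{L_0}=\mathrm{id}$ for all $t$, and $g_1=\mathrm{id}$ near $L_0$. On $A_0$ the map $g_1$ is $(\varphi,\omega)\mapsto(\varphi,\omega+2\pi\chi(\sin^2\varphi))$, because $-\omega+2\pi(1-\chi)\equiv-(\omega+2\pi\chi)$ modulo $2\pi$. So $g_1(A_0)=A_0$, and $g_1|_{A_0}$ is a Dehn twist about the core, up to inversion.

**Step 3: spread the isotopy over a collar.** Let $\partial N\times[0,1]\subset N$ be a collar with $\partial N\times0=\partial N$, and transport $g_t$ to $\partial N$. Choose a smooth $\tau:[0,1]\to[0,1]$ equal to $0$ near $0$ and $1$, and equal to $1$ near $\frac12$. Set $f(z,s)=(g_{\tau(s)}(z),s)$ on the collar and $f=\mathrm{id}$ elsewhere. Replacing $\tau$ by $r\tau$ for $0\le r\le1$ shows that $f$ is isotopic to $\mathrm{id}_M$.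

**Step 4: push $A$ to the level where $f$ twists.** Let $\Sigma'=(\Sigma\setminus A)\cup A'$ with $A'=L\times[0,\frac12]\cup A\times\{\frac12\}$ and corners rounded as follows. Let $L\times(-\eta,\eta)_\rho$ be a collar of $L$ in $\Sigma$, lying in $\partial N$, with $A=\{\rho\ge0\}$. In each slice with coordinates $(\rho,s)$ the surface is a smooth embedded arc. It follows $\{s=0,\rho<0\}$ and turns up at $\rho$ slightly negative and $s$ near $0$, where $\tau=0$. It then runs along $\rho=0$. It turns into $\{s=\frac12,\rho>0\}$ at $s$ near $\frac12$, where $\tau=1$, and so close to $L$ that $g_1=\mathrm{id}$. Since $\operatorname{int}N\cap\Sigma=\emptyset$, the surface $\Sigma'$ is embedded, and pushing $A$ into the collar is an ambient isotopy from $\Sigma$ to $\Sigma'$.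

Now $f$ is the identity on $\Sigma\setminus A$, on the lower rounding ($\tau=0$), on the vertical part ($g_t|_L=\mathrm{id}$) and on the upper rounding ($g_1=\mathrm{id}$ there). It maps $A\times\frac12$ to itself by $g_1$. So $f(\Sigma')=\Sigma'$, and $f$ induces a twist, up to inversion, about the core of $A'$. Transporting back to $\Sigma$ gives $t_c^{\pm1}\in E(M,\Sigma)$. $\square$

**Example (the Clifford torus is strongly flexible in $\mathbb CP^2$).** Use coordinates $[z:w:1]$ and let $m=\{|z|=1,w=1\}\subset T$. In the line $\{w=1\}$, $m$ bounds an outer disc
$$D=\{w=1,\ |z|\ge1\}\cup\{[1:0:0]\},$$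
whose interior misses $T$. Near $m$ use the complex coordinate $\theta=-i\log w$. There $T=\{|z|=1,\theta\in\mathbb R\}$ and $D=\{|z|\ge1,\theta=0\}$. Let $N$ be a thin closed tubular neighborhood of $D$ which near $m$ is $\{|z|\ge1,|\theta|\le\delta\}$, with corners rounded near $|\theta|=\delta$ by removing a little. Before rounding, $T\cap N=\{|z|=1,\theta\in[-\delta,\delta]\}$, which lies in $\partial N$; so $\operatorname{int}N\cap T=\emptyset$. Let $A=\{|z|=1,\theta\in[-\frac\delta2,\frac\delta2]\}$.

The normal bundle of the disc $D$ is trivial, so $N\cong D\times D^2$, a 4-ball. In $\partial N\cong S^3$ the curve $m=\partial D\times0$ is parallel to $\partial D\times\{pt\}$ with $pt\in\partial D^2$, which bounds $D\times\{pt\}$. So $m$ is unknotted, and a constant normal field has framing $0$. Hence the framing of $A$ is the winding number along $\partial D$ of the field $i\partial_w$ (the direction of $T$ normal to $m$) with respect to the trivialization. Up to sign this is the number of zeros, with signs, of an extension of $i\partial_w$ to a section of the normal bundle of $D$. Near $[1:0:0]$ use $\zeta=1/z$, $\omega=w/z$. There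 $D=\{\omega=\zeta\}$, and the flow $w\mapsto w+i\epsilon$ is $(\zeta,\omega)\mapsto(\zeta,\omega+i\epsilon\zeta)$. So the constant field $i\partial_w$ extends over $D$ as $i\zeta\,\partial_\omega$, with exactly one zero, at $\zeta=0$, and that zero is simple. The framing is $\pm1$, and Lemma 1 gives $t_m\in E$. Exchanging $z$ and $w$ gives $t_l\in E$ for $l=\{z=1,|w|=1\}$. As $m$ and $l$ meet once, $E=\mathrm{Mod}(T)$. $\square$

With the inner disc $\{|z|\le1,w=1\}$ the field $i\partial_w$ has no zero and the framing is $0$. The two discs form a line, and what changed the parity is that $w_2(\mathbb CP^2)$ is nonzero on a line. So the argument used a sphere on which $w_2\neq 0$, half of which was a disc missing the surface. What happens when $x=[\Sigma]$ is not $0$, so that such spheres meet $\Sigma$, and when the genus is large?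

## 2. Non-characteristic classes and the statements

**Definition (characteristic).** A class in $H^2(M;\mathbb Z)$ is *characteristic* if it is an integral lift of $w_2(M)$. A class $x\in H_2(M;\mathbb Z)$ is characteristic if its Poincaré dual is. A *representative* of $x$ is a closed connected oriented embedded surface $\Sigma$ with $[\Sigma]=x$.

When $M$ is simply connected, $H^2(M;\mathbb Z/2)=\mathrm{Hom}(H_2(M;\mathbb Z),\mathbb Z/2)$. So $x$ is characteristic exactly when $\langle w_2(M),y\rangle\equiv x\cdot y\pmod2$ for all $y\in H_2(M;\mathbb Z)$. In $\mathbb CP^2$, with $h$ the class of a line, $\langle w_2,h\rangle=1$, so $dh$ is characteristic exactly for odd $d$. In $S^2\times S^2$, $w_2=0$, and $(a,b)$ is characteristic exactly when $a$ and $b$ are both even.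

Hirose's question asks: if $M$ is simply connected and $x\in H_2(M;\mathbb Z)$ is not characteristic, does $x$ admit a flexible representative? It is posed in general in Joshua Lehman, "Flexible Surfaces in $\mathbb{C}P^2$ and $S^2\times S^2$", arXiv:2602.14753 (2026), which resolves it for $M=\mathbb CP^2$ and $M=S^2\times S^2$. **From here on $M$ is also simply connected.** We prove that the answer is yes.

A *trivial stabilization* of $F$ is the local connected sum with the unknotted torus: in a chart where $F$ is a flat disc in $\mathbb R^2\subset\mathbb R^3\subset\mathbb R^4$, remove two small discs and join their boundaries by a tube in $\mathbb R^3$ along an arch standing on the plane.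

**Theorem A.** Let $F\subset M$ be a closed connected oriented surface with $\pi_1(M\setminus F)$ cyclic and $[F]=x$ not characteristic. Then for every $h\ge1$ the surface obtained from $F$ by $h$ trivial stabilizations is strongly flexible.

**Proposition 2.** Every $x\in H_2(M;\mathbb Z)$ has a representative $F$ with $\pi_1(M\setminus F)$ cyclic.

Together these say that for every closed oriented simply connected $M$, every non-characteristic class has strongly flexible representatives of every genus $\ge g(F)+1$. In particular it has a flexible representative.

**Theorem B.** For $x\in H_2(M;\mathbb Z)$ the following are equivalent: (i) $x$ is not characteristic; (ii) $x$ has a flexible representative of some genus $\ge2$; (iii) $x$ has strongly flexible representatives of all sufficiently large genera. If $x$ is characteristic, a flexible representative has genus $0$ (and then $(\sigma(M)-x^2)/8$ is even) or genus $1$ (and then $(\sigma(M)-x^2)/8$ is odd).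

Theorem B is not needed for the question. It is proved in Section 11.

## 3. A conic in $\mathbb CP^2$: from discs to arcs

Let us imitate Section 1 for $M=\mathbb CP^2$, $x=2h$, with $F$ a smooth conic. First, $\pi_1(\mathbb CP^2\setminus F)$ is cyclic. Removing also a tangent line leaves the complement of a parabola, $\{(x_1,x_2)\in\mathbb C^2:x_2\ne x_1^2\}\cong\mathbb C\times\mathbb C^*$, with $\pi_1=\mathbb Z$. Putting back the rest of the tangent line, a surface of codimension $2$, gives a surjection on $\pi_1$.

Let $\Sigma$ be a torus obtained from $F$ by one trivial stabilization, and let $m$ be the curve around the tube. It bounds the flat cross-sectional disc of the tube, whose interior misses $\Sigma$. The framing there is $0$, because the direction of the tube's axis is a nowhere zero normal field on the disc. To change the framing, it is natural to join this disc by a thin tube to an embedded sphere $S$ disjoint from $\Sigma$. Let the thin tube follow an arc that leaves the disc in the direction normal to both the disc and the axis. The axis direction then extends over the thin tube as a nowhere zero normal field. It extends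 over the rest of $S$ with $[S]\cdot[S]$ zeros, counted with sign. So the framing changes by $[S]\cdot[S]$ up to sign. But $S\cap\Sigma=\emptyset$ forces $[S]\cdot2h=0$, hence $[S]=0$, and the framing stays $0$. If instead $S$ is a line, it meets $F$ algebraically in two points, so the disc runs into $\Sigma$, and $\operatorname{int}N\cap\Sigma=\emptyset$ fails in Lemma 1. This is where the disc method stops.

The way past this is to look at the core arc $a$ of the tube instead of at discs bounded by $m$. The twist $t_m$ is what one sees on the tube when its normal directions are turned once about the tube's axis while one runs along $a$. So it is enough to find an isotopy of $M$, fixing $F$, that brings $a$ back to itself with its normal frame turned by the nontrivial element of $\pi_1(SO(3))=\mathbb Z/2$. Arcs are much more movable than discs: in dimension 4, homotopic arcs are isotopic. During the isotopy, $a$ sweeps out a sphere in some class $y$, and the turning of the frame is governed by $w_2(M)$ on that sphere. An intersection of $y$ with $F$ is no longer an obstacle. We may spin $M$ around $F$ near one end of $a$, which fixes $F$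 pointwise and winds $a$ around $F$. If $x\cdot y=n$, then $n$ turns can be undone by a homotopy in the complement. The price is $n$ turns of the frame. The total turning will be
$$\langle w_2(M),y\rangle+x\cdot y\pmod2,$$
and some $y$ makes it odd exactly when $x$ is not characteristic.

## 4. Surfaces with cyclic complement

We prove Proposition 2. Represent $x$ by a closed connected oriented embedded surface $F_0$. As $M$ is simply connected, $\pi_1(M\setminus F_0)$ is normally generated by meridians. As $F_0$ is connected, it is normally generated by one meridian $\mu$. It is finitely generated, say by $g_1,\dots,g_r$. Fix a small disc $D_*\subset F_0$ with meridian $\mu$ and a base point near it.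

**Step 1: add a handle without changing the homology class.** Let $b$ be an embedded arc with endpoints $r_1\ne r_2$ in $D_*$, normal to $F_0$ there, with interior in $M\setminus F_0$. Choose coordinates $(s,z,\tau)\in(-\eta,1+\eta)\times D^2_{2\varepsilon}\times(-\eta,\eta)$ on a neighborhood $V$ of $b$ with $b=\{z=0,\tau=0,0\le s\le1\}$ and $F_0\cap V=\{s\in\{0,1\},\tau=0\}$, such that $F_0$ is oriented as $+D^2$ at $s=0$ and as $-D^2$ at $s=1$. These conditions prescribe the positive normal frame of $b$ at both ends up to homotopy, and $SO(3)$ is connected, so such coordinates exist. Delete $\{s\in\{0,1\},|z|<\varepsilon,\tau=0\}$ from $F_0$, add the tube $\{0\le s\le1,|z|=\varepsilon,\tau=0\}$ and round corners. Call the result $F'$. As a cycle, $F'=F_0+\partial([0,1]\times D^2_\varepsilon)$. So $F'$ is oriented and homologous to $F_0$.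

**Step 2: compute the new fundamental group.** Let $K=F_0\cup\{0\le s\le1,|z|\le\varepsilon,\tau=0\}$, and compare both complements with $M\setminus K$.

First, $M\setminus F_0=(M\setminus K)\cup V'$, where $V'=\{0<s<1\}\subset V$ is open and contractible. The intersection $V'\setminus K=(0,1)\times\big(D^2_{2\varepsilon}\times(-\eta,\eta)\setminus D^2_\varepsilon\times0\big)\simeq S^2$ is simply connected. A component of $M\setminus K$ not containing $V'\setminus K$ would be a component of the connected space $M\setminus F_0$. So $M\setminus K$ is connected, and van Kampen gives $\pi_1(M\setminus K)=\pi_1(M\setminus F_0)$.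

Second, $M\setminus F'=(M\setminus K)\cup V''$, where $V''=\{|z|<\varepsilon\}\subset V$ is open and contractible. The intersection $V''\setminus K\simeq S^1$ is generated by the loop encircling $[0,1]\times0$ in the $(s,\tau)$-plane. So passing from $M\setminus K$ to $M\setminus F'$ kills this loop.

The $(s,\tau)$-plane meets $F_0$ in two points of opposite sign. So in $M\setminus F_0$ the loop is the product of the meridian at $r_1$ and the inverse of the meridian at $r_2$ transported along $b$. Close up $b$ near $D_*$ to a loop $g$. It is determined up to multiplication on either side by powers of $\mu$, which changes $g\mu g^{-1}$ only by conjugation by powers of $\mu$. Hence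
$$\pi_1(M\setminus F')=\pi_1(M\setminus F_0)/\langle\langle\mu\,(g\mu g^{-1})^{-1}\rangle\rangle .\tag{1}$$

**Step 3: make $\mu$ central.** By general position every $g$ is realized by an embedded arc $b$. Add such handles successively for $g_1,\dots,g_r$, with feet at different points of $D_*$, always keeping a small subdisc of $D_*$ to carry $\mu$. In the resulting quotient, $\mu$ commutes with the images of all $g_i$, which generate. The group is normally generated by the central element $\mu$, so it is cyclic. $\square$

Two consequences are used below. In a trivial stabilization the arch $b$, closed up just above the flat disc, bounds a disc in $M\setminus F_0$. So it is the case $g=1$ of (1), and $\pi_1$ of the complement does not change. Hence it suffices to prove Theorem A for $h=1$. Also, if $\pi_1(M\setminus F)$ is cyclic, it is abelian and normally generated by a meridian, so it is generated by the meridian.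

## 5. Coordinates around one handle

From now on $F$ is as in Theorem A and $h=1$. This section fixes all choices.

**The chart.** Take a chart in which $F$ is a flat disc, and a tubular neighborhood of $F$, with a metric on the oriented normal bundle, that is standard over this disc. Let $\rho>0$ be small, and multiply the chart coordinates and the fiber norm by $10/\rho$. We obtain a chart $U$ with coordinates $(u_1,\dots,u_4)$ containing a ball of radius $100$, with $F\cap U\subset\{u_3=u_4=0\}$ a disc. We also obtain disc bundles $D_r$ ($r\le10$) that are tubular neighborhoods of $F$ and equal $\{|(u_3,u_4)|\le r\}$ inside the ball of radius $50$.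

**The arc.** Put $p_1=(-20,0,0,0)$ and $p_2=(20,0,0,0)$, and let $B_i\subset F$ be the unit disc about $p_i$. Let $a:[0,1]\to U$ be an embedded arch from $p_1$ to $p_2$ in $\{u_2=u_4=0,u_3\ge0\}$, inside $\{|u|<30\}$, meeting $D_{10}$ exactly in the vertical segments over $p_1,p_2$. For instance, go straight up to height $11$, turn along a quarter circle of radius $8$, go straight across at height $19$, and come down symmetrically, with the jumps of curvature smoothed. Frame the normal bundle of $a$ by unit fields $n_1$ (in the $(u_1,u_3)$-plane), $n_2=\partial_{u_2}$, $n_3=\partial_{u_4}$, with the sign of $n_1$ chosen so that $(\dot a,n_1,n_2,n_3)$ is positive. The curvature is small, so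
$$\iota(s,v)=a(s)+\sum_iv_in_i(s),\qquad |v|\le\tfrac38,$$
is an embedding. The *height* of $s$ is the $u_3$-coordinate of $a(s)$.

**The surface.** Let $\Sigma$ be $F$ with $B_1\cup B_2$ replaced by an annulus $\hat T$. Over heights $\ge\frac12$, $\hat T$ is the tube $\{\iota(s,v):v_3=0,|v|=\frac14\}$. Over heights $\le\frac12$ it flares out smoothly to $\partial B_i$ inside $D_1|_{B_i}\cap\{u_4=0\}$. Arrange this symmetrically under $u_2\mapsto-u_2$. Then $\Sigma\cap\{|u|<50\}\subset\{u_4=0\}=\mathbb R^3$, and $\Sigma$ is the trivial stabilization of $F$. Let $m$ be the core of $\hat T$. Let $l$ be the curve that runs along the underside of the tube, in $\{u_2=0\}$, and back along the $u_1$-axis in $F$. Then $l$ and $m$ meet transversely in one point.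

**The exterior.** Let $X=M\setminus\operatorname{int}D_1$ and $\{q_1,q_2\}=a\cap\partial X$, with $q_i$ over $p_i$. Then $\pi_1(X,q_1)\cong\pi_1(M\setminus F)$ is cyclic, generated by the fiber circle $\mu$ of $\partial X$ through $q_1$.

**Rotations.** For $n\in\mathbb Z$ let $R^{(n)}_t$ be the isotopy of $M$ that rotates the fibers of $D_2$ by the angle $2\pi nt\,\lambda\kappa$. Here $\lambda$ is a cutoff on $F$, equal to $1$ near $B_1$ and supported in a slightly larger disc. The function $\kappa$ of fiber radius is $1$ near $[0,1]$ and $0$ near $2$. The isotopy fixes $F$ pointwise, and $R^{(n)}_1=\mathrm{id}$ near $D_1|_{B_1}\cup D_1|_{B_2}$. Let $a''$ be an arc that coincides with $a$ while in $D_5$, with $a''\cap D_5=a\cap D_5$. On its segment between fiber radii $1$ and $2$ over $p_1$, the rotation angle of $R_1^{(n)}$ goes from $2\pi n$ to $0$; the rest of $a''\cap X$ is fixed. So, with a suitable fixed orientation of $\mu$,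
$$R^{(n)}_1(a'')\cap X\simeq\mu^n\cdot(a''\cap X)\quad\text{rel endpoints in }X.\tag{2}$$

**Straightening of arcs.** Let $a'$ be a parametrized embedded arc that agrees with $a$ near $D_1$, with $a'\cap D_1=a\cap D_1$ and $a'\cap X\simeq a\cap X$ rel endpoints in $X$. We claim that there is an ambient isotopy $\theta_t$, compactly supported in $\operatorname{int}X$, with $\theta_0=\mathrm{id}$ and $\theta_1\circ a'=a$. Moreover, the track $\theta_t\circ a'$ may be prescribed up to homotopy rel boundary, and any element of $\pi_2(X)$ may be added to it.

To see this, collapse a thin collar of $\partial X$ radially. On the collar $a$ and $a'$ are the same radial segments, so a given homotopy in $X$ becomes, after reparametrization, one that is fixed near the endpoints and otherwise lies in $\operatorname{int}X$. An element of $\pi_2(X)$ can be inserted at an interior point of the parameter square. Now perturb, relative to the ends and to times $0,1$. Double points have codimension $4$ in the 3-parameter family $(s,s',t)$, and vanishing of $\partial_s$ has codimension $4$ in the 2-parameter family $(s,t)$. So a small perturbation consists of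 embeddings, and isotopy extension gives $\theta_t$.

## 6. From the normal frame of the arc to the twist on the tube

This section converts a diffeomorphism that fixes $a$ into one that preserves $\Sigma$, and reads off its effect on the tube.

**Lemma 3.** Let $\phi\in\mathrm{Diff}^+(M)$ be isotopic to $\mathrm{id}_M$, with $\phi(F)=F$, $\phi=\mathrm{id}$ near $D_1|_{B_1}\cup D_1|_{B_2}$, and $\phi\circ a=a$. Let $A_0(s)$ be the action of $d\phi$ on the normal bundle $TM/Ta$ in the frame $(n_i)$. It equals $I$ near both ends. Let $\delta(\phi)\in\pi_1(GL^+(3,\mathbb R))=\mathbb Z/2$ be the class of this loop. Then for every $k\equiv\delta(\phi)\pmod2$ the class of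
$$\phi|_{F\setminus(B_1\cup B_2)}\ \cup\ (t_m^k\text{ on }\hat T)$$
lies in $E$.

**Step 1: choose the model rotation.** Let $A(s)\in SO(3)$ be the rotation about the $n_3$-axis by an angle that is $0$ at the $p_1$ end at heights up to slightly more than $1$, is $\pm2\pi k$ at such heights at the $p_2$ end, and varies smoothly in between. As a loop it has class $k\equiv\delta(\phi)$. So there is a homotopy $A_\tau$ in $GL^+(3,\mathbb R)$ from $A_0$ to $A$ that is $I$ at heights at most slightly more than $1$.

**Step 2: make $\phi$ equal to this rotation near the arc.** Let $J$ be the set of $s$ of height $\ge\frac14$. For small $\varepsilon_0$ put $f=\iota^{-1}\phi\iota$ on $J\times\{|v|\le\varepsilon_0\}$. Then $f(s,0)=(s,0)$, and $f(s,v)=(s,v)$ when the height of $s$ is at most slightly more than $1$. The differential of $f$ at $(s,0)$ is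
$$\begin{pmatrix}1&b(s)\\0&A_0(s)\end{pmatrix}.$$
First deform $f$ linearly to $(s,v)\mapsto(s,A_0(s)v)$. The differentials along the core during this deformation are $\begin{pmatrix}1&(1-\tau)b\\0&A_0\end{pmatrix}$, which are invertible. Then deform to $(s,v)\mapsto(s,A(s)v)$ through $A_\tau$. All these maps fix the compact core pointwise and are local diffeomorphisms there. So on a common neighborhood $|v|\le\varepsilon_1$ they are embeddings $f_\tau$, and their images contain a common neighborhood of the core away from the ends of $J$.

The velocity field of $\iota f_\tau$ vanishes at heights at most slightly more than $1$, since all the maps are the identity there. Multiply it by a cutoff that is $1$ near the core, and integrate. This gives an isotopy $\Theta_\tau$ of $M$, supported near the part of $a$ of height $\ge1$ and in $\operatorname{int}X$. Points close to the core stay where the cutoff is $1$, so $\Theta_1\phi\iota=\iota f_1$ near the core. Replace $\phi$ by $\Theta_1\phi$. Then for some $\varepsilon>0$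
$$\phi\,\iota(s,v)=\iota(s,A(s)v)\qquad(s\in J,\ |v|\le\varepsilon).\tag{3}$$
Neither $\phi|_F$ nor $\phi|_{D_1|_{B_i}}=\mathrm{id}$ has changed, and $\phi$ is still isotopic to $\mathrm{id}_M$.

**Step 3: enlarge the neighborhood until it contains the tube.** Let $e(s)\in(0,1]$ be smooth, equal to $1$ at heights $\le\frac12$ and to a constant $\epsilon_*\le\varepsilon$ at heights $\ge\frac58$. Let $\beta(r)$ be a nonincreasing cutoff, $1$ on $[0,\frac5{16}]$ and $0$ near $\frac38$, and put $\chi_s(r)=1-(1-e(s))\beta(r)$. Since $\beta'\le0$, the derivative of $r\chi_s(r)$ is at least $e(s)>0$. So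
$$\Xi:\ \iota(s,v)\mapsto\iota(s,\chi_s(|v|)v),\qquad\Xi=\mathrm{id}\text{ elsewhere},$$
is a diffeomorphism of $M$ supported in $\iota(\{\text{height}\ge\frac12\}\times\{|v|\le\frac38\})$. There $u_3>0$, so the support misses $F$. Put $\phi'=\Xi^{-1}\phi\,\Xi$. It is isotopic to $\mathrm{id}_M$, and $\phi'|_F=\phi|_F$. Let $|v|\le\frac5{16}$.

* At heights in $[\frac14,\frac34]$, the points $\iota(s,v)$ and $\Xi\iota(s,v)$ lie in $D_1|_{B_i}$, since $(\frac34)^2+(\frac38)^2<1$. There $\phi=\mathrm{id}$, so $\phi'\iota(s,v)=\iota(s,v)$, and $A(s)=I$.
* At heights $\ge\frac34$, $\Xi\iota(s,v)=\iota(s,\epsilon_*v)$ with $|\epsilon_*v|\le\varepsilon$, so (3) applies. As $A(s)$ is orthogonal, $|A(s)v|\le\frac5{16}$, and $\phi'\iota(s,v)=\iota(s,A(s)v)$.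
* On the flaring parts of $\hat T$ (heights $\le\frac12$, inside $D_1|_{B_i}$), $\Xi=\mathrm{id}$ and $\phi=\mathrm{id}$, so $\phi'=\mathrm{id}$.

The rotation $A(s)$ preserves the circle $\{v_3=0,|v|=\frac14\}$. Hence $\phi'$ preserves $\hat T$ and acts on it by $t_m^k$, for one choice of the sign $\pm$ in Step 1. It preserves $F\setminus(B_1\cup B_2)$ and equals $\phi$ there. $\square$

## 7. The sphere swept by the arc, and $t_m\in E$

**Lemma 4.** $t_m\in E$.

**Step 1: choose a class $y$.** As $x$ is not characteristic, Section 2 gives $y\in H_2(M;\mathbb Z)$ with
$$\langle w_2(M),y\rangle+x\cdot y\equiv1\pmod2.\tag{4}$$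
Let $n=x\cdot y$. In the exact sequence
$$H_2(M)\to H_2(M,M\setminus F)\cong\mathbb Z\to H_1(M\setminus F)$$
the first map is $x\,\cdot$ and the second sends $1$ to $[\mu]$, up to signs; the isomorphism with $\mathbb Z$ is the Thom isomorphism. So $\mu^n=1$ in $H_1(M\setminus F)=\pi_1(X)$.

**Step 2: spin the arc $n$ times and bring it back.** By (2) with $a''=a$, $R^{(n)}_1(a)\cap X\simeq\mu^n\cdot(a\cap X)\simeq a\cap X$ rel endpoints in $X$. Choose a homotopy, and let $\theta_t$ be the ambient isotopy given by straightening, with $\theta_1R^{(n)}_1a=a$. Let $\phi_t$ be $R^{(n)}_t$ followed by $\theta_t\circ R^{(n)}_1$, and let $\phi=\phi_1$. Since $\theta_t$ is supported in $\operatorname{int}X$, $\phi$ satisfies the hypotheses of Lemma 3, and $\phi|_F=\mathrm{id}$.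

The map $(t,s)\mapsto\phi_t(a(s))$ is constant on each of the edges $s=0$ and $s=1$, and agrees on $t=0$ and $t=1$. So it defines a map $S:S^2\to M$. Let $y_0=[S]$.

**Step 3: arrange $y_0=y$.** Since $\phi_t$ preserves $F$, $S^{-1}(F)$ consists of the two poles. Near the pole over $p_1$, $S$ maps into the normal fiber, and a small circle around the pole goes to a loop of winding number $\pm n$. Near the other pole the image lies in $a$, so the winding number and the local contribution are $0$. Orient $S^2$ so that $x\cdot y_0=n$.

Now $y-y_0$ is orthogonal to $x$. By the exact sequence of $(M,M\setminus F)$ it comes from $H_2(M\setminus F)=H_2(X)$. By Hopf's theorem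
$$\pi_2(X)\to H_2(X)\to H_2(\pi_1(X);\mathbb Z)\to0$$
is exact, and $H_2$ of a cyclic group vanishes. So $\pi_2(X)\to H_2(X)$ is onto. Changing the homotopy chosen in Step 2 by an element of $\pi_2(X)$ changes $y_0$ by its image, up to sign. So we may assume $y_0=y$.

**Step 4: compute the turning of the frame.** We claim that
$$\delta(\phi)=\langle w_2(M),y\rangle+n\pmod2.\tag{5}$$
Recall that an oriented bundle of rank $4$ over $S^2$ is classified by its clutching class in $\pi_1(GL^+(4,\mathbb R))=\mathbb Z/2$, which is $w_2$ evaluated on $[S^2]$. Let $f(s)=(\dot a,n_1,n_2,n_3)$. It trivializes $S^*TM$ over the arc $I\subset S^2$ given by $t=0\sim t=1$. The quotient map from the square $Q\ni(t,s)$ to $S^2$ sends $\partial Q$ to $I$ and has relative degree $\pm1$. So $\langle w_2(S^*TM),[S^2]\rangle$ is the class in $\pi_1(GL^+(4,\mathbb R))$ of the frame $f|_{\partial Q}$ relative to any trivialization over $Q$. Use the trivialization $d\phi_tf(s)$. It agrees with $f$ at all four corners, so each edge contributes a loop.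

* $t=0$: the two frames agree; the contribution is trivial.
* $t=1$: the loop of inverses of $\begin{pmatrix}1&b(s)\\0&A_0(s)\end{pmatrix}$. Scaling $b$ to $0$ shows that it is homotopic to the inverse of $1\oplus A_0$. It contributes $\delta(\phi)$, because $\pi_1(SO(3))\to\pi_1(SO(4))$ is an isomorphism.
* $s=0$: the inverse of the loop $d\phi_t|_{T_{p_1}M}$, which is $\pm n$ full rotations of the normal plane of $F$ and the identity on $T_{p_1}F$. It contributes $n\bmod2$.
* $s=1$: trivial, since $\phi_t=\mathrm{id}$ near $p_2$.

Adding up, $\langle w_2(M),y\rangle=\delta(\phi)+n$ modulo $2$, which is (5).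

**Step 5: conclude.** By (4) and (5), $\delta(\phi)=1$. As $\phi|_F=\mathrm{id}$, Lemma 3 with $k=1$ gives $t_m\in E$. $\square$

For the conic one takes $y=h$: the arc spins twice and sweeps out a line, and the turning is $1+2\equiv1$.

## 8. A Hopf band along a curve dual to $m$

Let $l'=t_m(l)$, with the twist supported in the part of $\hat T$ at heights $\ge\frac12$. The curve $l$ bounds a disc with framing $0$; the twist corrects this to $\pm1$.

**Lemma 5.** $t_{l'}\in E$.

**Step 1: $l'$ is unknotted in $\mathbb R^3=\{u_4=0\}$.** In the solid cylinder bounded by the tube, $l'$ is a helical arc, a graph over the core coordinate $s$. Cross sections of the cylinder are convex, so linear interpolation between graphs, rel endpoints, isotopes it to the underside arc. So $l'$ is isotopic to $l$, which bounds the planar disc $\Delta\subset\{u_2=0\}$ under the arch.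

**Step 2: the framing of $l'$ is $\pm1$.** Let a superscript $+$ denote a push-off along a fixed normal field of $\Sigma$ in $\mathbb R^3$. The form $(c,d)\mapsto\mathrm{lk}(c,d^+)$ is bilinear on the first homology of the part of $\Sigma$ in $\{|u|<30\}$. By symmetry under $u_2\mapsto-u_2$, $\Sigma$ is orthogonal to $\Delta$ along $l$, so $\mathrm{lk}(l,l^+)=0$. Likewise $m$ bounds a cross-sectional disc of the tube, orthogonal to $\Sigma$, so $\mathrm{lk}(m,m^+)=0$. One normal push-off of $m$, the one into the tube, misses $\Delta$, and the other meets it once. Since $\mathrm{lk}(m,l^+)=\mathrm{lk}(l,m^-)$, where $m^-$ is the push-off opposite to $m^+$, we get $\mathrm{lk}(l,m^+)+\mathrm{lk}(m,l^+)=\pm1$. As $[l']=[l]\pm[m]$,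
$$\mathrm{lk}(l',l'^+)=0+0\pm\big(\mathrm{lk}(l,m^+)+\mathrm{lk}(m,l^+)\big)=\pm1 .$$

**Step 3: apply Lemma 1.** Let $A$ be a closed annular neighborhood of $l'$ in $\Sigma\cap\{|u|<30\}$. Let $N\subset\{u_4\ge0\}\cap\{|u|<50\}$ be a smooth 4-ball, a rounded half ball, such that $N\cap\{u_4=0\}\subset\partial N$ is a 3-ball containing $\{u_4=0,|u|\le30\}$. Then $\operatorname{int}N\subset\{u_4>0\}$ misses $\Sigma$, and a neighborhood of $A$ in $\Sigma$ lies in $\partial N$. By Steps 1 and 2 the core of $A$ is unknotted in $\partial N$ and the framing is $\pm1$. Lemma 1 gives $t_{l'}\in E$. $\square$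

The curve $l'$ meets $m$ once. So if $F$ is a sphere, as for the conic, $\Sigma$ is a torus and $t_m,t_{l'}$ generate $\mathrm{Mod}(\Sigma)$; Theorem A with $h=1$ is proved in that case. For larger genus we must reach curves that run through the rest of $F$.

## 9. Pushing one foot of the handle around $F$

Let $\psi\in\mathrm{Diff}(F)$ be the identity near $B_1\cup B_2$ and be the end $\psi_1=\psi$ of an isotopy $\psi_t$ with $\psi_0=\mathrm{id}_F$ and $\psi_t=\mathrm{id}$ near $B_2$ for all $t$. So $B_1$ travels around $F$ and comes back. Let $\hat\psi\in\mathrm{Diff}(\Sigma)$ be $\psi$ on $F\setminus(B_1\cup B_2)$ and the identity on $\hat T$.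

**Lemma 6.** $\hat\psi\in E$.

**Step 1: extend the push to $M$.** Lift the time-dependent vector field of $\psi_t$ horizontally to $D_{10}$ using a metric connection on the normal bundle. Cut it off by a function of fiber radius equal to $1$ on $[0,6]$ and $0$ near $[9,10]$. Integrating gives an isotopy $\Psi_t$ of $M$ with $\Psi_t|_F=\psi_t$. It preserves fiber radius in $D_{10}$, acts isometrically on the fibers of $D_6$, and is the identity near $D_{10}|_{B_2}$.

**Step 2: remove the rotation over $B_1$.** Let $W$ be a disc neighborhood of $B_1$, away from $B_2$, on which $\psi_1=\mathrm{id}$. Over $W$, $\Psi_1$ acts on $D_6$ by fiberwise rotation with an angle function $W\to\mathbb R/2\pi\mathbb Z$, which lifts to $\mathbb R$ because $W$ is a disc. Compose $\Psi_1$ with the fiberwise rotation by minus the lifted angle, cut off by a function on $F$ (equal to $1$ near $B_1$, supported in $W$) and by a function of fiber radius (equal to $1$ on $[0,5]$, supported in $[0,6)$). This rotation fixes $F$ pointwise and is isotopic to the identity. The composite, again called $\Psi_1$, is isotopic to $\mathrm{id}_M$, restricts to $\psi$ on $F$,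 preserves $D_r$ for $r\le5$, and is the identity on $D_5$ over neighborhoods of $B_1$ and $B_2$.

**Step 3: bring the arc back.** Now $\Psi_1\circ a$ coincides with $a$ in $D_5$, and $\Psi_1(a)\cap D_5=a\cap D_5$. Since $\pi_1(X,q_1)=\langle\mu\rangle$, $\Psi_1(a)\cap X\simeq\mu^k\cdot(a\cap X)$ for some $k$. This is the second use of the cyclic group: every discrepancy is a power of the meridian, and rotations undo it. By (2), $R^{(-k)}_1\Psi_1(a)\cap X\simeq a\cap X$ rel endpoints in $X$. Take $\theta_1$ from straightening, with $\theta_1R^{(-k)}_1\Psi_1a=a$. Then $\phi=\theta_1R_1^{(-k)}\Psi_1$ satisfies the hypotheses of Lemma 3, and $\phi|_F=\psi$. Hence $\hat\psi\,t_m^{k'}\in E$ for some $k'$. Since $t_m\in E$ by Lemma 4, $\hat\psi\in E$. $\square$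

## 10. All curves meeting $m$ once, and all of $\mathrm{Mod}(\Sigma)$

Write $i(c,d)$ for the geometric intersection number.

**Lemma 7.** $t_c\in E$ for every simple closed curve $c\subset\Sigma$ with $i(c,m)=1$.

**Step 1: make $c$ agree with $l'$ on the tube.** Isotope $c$ so that $c\cap\hat T$ is a single crossing arc with the endpoints of $l'\cap\hat T$. In an annulus, two crossing arcs with the same endpoints differ, up to isotopy rel endpoints, by a power of $t_m$. Since $t_m\in E$, we may replace $c$ by $t_m^j(c)$ and assume $c\cap\hat T=l'\cap\hat T$, with endpoints $e_i\in\partial B_i$. We may also assume that the arcs $\alpha_c=c\setminus\operatorname{int}\hat T$ and $\alpha=l'\setminus\operatorname{int}\hat T$ in $F\setminus\operatorname{int}(B_1\cup B_2)$ agree near $e_1$ and $e_2$. We look for a foot push that carries $\alpha$ to $\alpha_c$: pull $B_1$ along $\alpha$ until it is close to $B_2$, then push it out along $\alpha_c$.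

**Step 2: a model for pulling in.** In the half-plane $\{(u,v):v\ge0\}$ let $B_0$ be the disc of radius $\frac12$ about $(0,2)$, let $\beta=\{0\}\times[0,\frac32]$, and for $0<\varepsilon<\frac14$ let
$$P_\varepsilon=\{|u|\le\varepsilon,\ 0\le v\le2\}\cup\{\text{disc of radius }\tfrac12+\varepsilon\text{ about }(0,2)\}.$$
Each horizontal slice of $P_\varepsilon$ is an interval symmetric about $u=0$, equal to $[-\varepsilon,\varepsilon]$ at heights $v\le1$. For fixed $|u|\le\varepsilon$ the vertical slice is an interval starting at $v=0$. Let $0<\eta<1$. Choose a smooth $r(v)\in(0,1]$ equal to $1$ near $v=0$ and to $\varepsilon$ for $v\ge1$. Choose an increasing embedding $\sigma_1:[0,4]\to[0,\eta]$ with $\sigma_1(v)\le v$ and $\sigma_1(v)=v$ near $0$, and put $\sigma_\tau=(1-\tau)\mathrm{id}+\tau\sigma_1$. First apply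
$$(u,v)\mapsto\big(u(1-\tau+\tau r(v)),v\big).$$
This maps $P_\varepsilon$ into itself by symmetry of the horizontal slices, and at $\tau=1$ the image lies in $\{|u|\le\varepsilon\}$, since $(\frac12+\varepsilon)\varepsilon\le\varepsilon$. Then apply $(u,v)\mapsto(u,\sigma_\tau(v))$ to the result. It stays in $P_\varepsilon$ because points with $|u|\le\varepsilon$ only move down. Together, after smoothing the time parameter, this is an isotopy of embeddings $S_\tau:P_\varepsilon\to P_\varepsilon$ with $S_0=\mathrm{id}$ and $S_1(P_\varepsilon)\subset\{v\le\eta\}$. It is the identity on $\{v\le\eta''\}$ for some $\eta''>0$.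

**Step 3: transplant the model.** For small $\varepsilon$ and $\eta$ choose orientation-preserving embeddings $j,j_c:P_\varepsilon\to F\setminus\operatorname{int}B_2$ with the following properties. They meet $\partial B_2$ exactly in the image of $P_\varepsilon\cap\{v=0\}$. They satisfy $j(B_0)=j_c(B_0)=B_1$, $j(\beta)=\alpha$, $j_c(\beta)=\alpha_c$, with $(0,0)\mapsto e_2$ and $(0,\frac32)\mapsto e_1$. Finally, $j=j_c$ on the disc of radius $\frac12+\varepsilon$ about $(0,2)$ and on $P_\varepsilon\cap\{v\le\eta\}$. They exist: start with one orientation-preserving embedding near $B_0$ and one near $(0,0)$, adapted to the common ends of $\alpha$ and $\alpha_c$, extend each along $\alpha$ and along $\alpha_c$ by thin tubular neighborhoods of these arcs, and shrink $\varepsilon$ and $\eta$.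

Since $S_1(P_\varepsilon)\subset\{v\le\eta\}$, we have $j\circ S_1=j_c\circ S_1$. So $j\circ S_\tau$ followed by $j_c\circ S_{1-\tau}$ is an isotopy of embeddings $J_t$ from $j$ to $j_c$, stationary on $\{v\le\eta''\}$. The images of $\{v\ge\eta''\}$ stay in a compact set disjoint from $B_2$. Cut off the velocity field of $J_t$ outside a neighborhood of $J_t(P_{\varepsilon/2})$ inside $J_t(P_\varepsilon)$, and integrate. This gives an isotopy $\psi_t$ of $F$ with $\psi_0=\mathrm{id}$, $\psi_t=\mathrm{id}$ near $B_2$, and $\psi_1\circ j=j_c$ on $P_{\varepsilon/2}$. So $\psi=\psi_1$ is the identity near $B_1\cup B_2$, and $\psi(\alpha)=\alpha_c$.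

**Step 4: conjugate.** By Lemma 6, $\hat\psi\in E$. Since $\hat\psi$ is the identity on $\hat T$, $\hat\psi(l')=c$. So $t_c=\hat\psi\,t_{l'}\,\hat\psi^{-1}\in E$ by Lemma 5. $\square$

**End of the proof of Theorem A.** It remains to spread the twists over $\Sigma$. Let $\mathcal C$ be the set of isotopy classes of simple closed curves $c$ such that $t_c\in E$ and $t_{c'}\in E$ for all $c'$ with $i(c,c')=1$. By Lemmas 4 and 7, $m\in\mathcal C$.

If $c\in\mathcal C$ and $i(c,c')=1$, then $c'\in\mathcal C$. Indeed $t_{c'}\in E$, and $g=t_ct_{c'}\in E$ satisfies $g(c)=c'$, a standard relation for curves meeting once. If $i(c',c'')=1$, then $i(c,g^{-1}c'')=1$, so $t_{g^{-1}c''}\in E$ and $t_{c''}=g\,t_{g^{-1}c''}\,g^{-1}\in E$.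

Let $G\ge1$ be the genus of $\Sigma$. By Lickorish's theorem (Farb–Margalit, *A Primer on Mapping Class Groups*, Ch. 4), $\mathrm{Mod}(\Sigma)$ is generated by twists about non-separating curves $m_1,\dots,m_G$, $a_1,\dots,a_G$, $c_1,\dots,c_{G-1}$, where $a_i$ meets $m_i$ once and $c_i$ meets each of $a_i,a_{i+1}$ once. Since $m$ is non-separating, we may take $m_1=m$. Any two of these curves are joined by a chain in which neighbors meet once: $m_1,a_1,c_1,a_2,\dots$, with each $m_i$ attached to $a_i$. So all of them lie in $\mathcal C$, all their twists lie in $E$, and $E=\mathrm{Mod}(\Sigma)$. This proves Theorem A for $h=1$, and by Section 4 for all $h\ge1$. $\blacksquare$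

If $x$ is not characteristic, take $F$ from Proposition 2 and stabilize it trivially once or more. By Theorem A the result is a flexible representative of $x$, and every mapping class of it extends by a diffeomorphism isotopic to $\mathrm{id}_M$. So the answer to Hirose's question is yes.

## 11. The quadratic form of a characteristic surface

We prove Theorem B. (i)$\Rightarrow$(iii) is Proposition 2 together with Theorem A, since $h\ge1$ is arbitrary. (iii)$\Rightarrow$(ii) is trivial.

For the rest we use a theorem of Rokhlin and Freedman–Kirby (*A geometric proof of Rochlin's theorem*, Proc. Sympos. Pure Math. 32, part 2, 1978; see also Kirby, *The Topology of 4-Manifolds*, LNM 1374). Suppose $x$ is characteristic and $\Sigma$ is a representative. For a simple closed curve $c\subset\Sigma$ choose an embedded compact orientable surface $D\subset M$ with $\partial D=c$, normal to $\Sigma$ along $c$ and with interior transverse to $\Sigma$. Let $\mathcal O(D)$ be the obstruction to extending the normal field of $c$ in $\Sigma$ to a nowhere zero section of the normal bundle of $D$. Then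
$$q([c])=\mathcal O(D)+\operatorname{int}D\cdot\Sigma\pmod2\tag{6}$$
gives a well-defined quadratic refinement $q:H_1(\Sigma;\mathbb Z/2)\to\mathbb Z/2$ of the intersection form, that is, $q(u+v)=q(u)+q(v)+u\cdot v$. Moreover $\mathrm{Arf}(q)\equiv(\sigma(M)-x^2)/8\pmod2$.

**Step 1: flexibility forces $q=1$ off zero.** A diffeomorphism of $(M,\Sigma)$ carries the data in (6) to such data, so $\mathcal E(M,\Sigma)$ preserves $q$. Suppose $\Sigma$ is flexible of genus $G\ge1$. Every nonzero $v\in H_1(\Sigma;\mathbb Z/2)$ is represented by a simple closed curve, whose Dehn twist acts by $u\mapsto u+(u\cdot v)v$. Choose $u$ with $u\cdot v=1$. Invariance gives $q(u)=q(u+v)=q(u)+q(v)+1$, so $q(v)=1$ for all $v\neq0$.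

**Step 2: the genus is at most $1$.** If $G\ge2$, choose distinct nonzero $v,w$ with $v\cdot w=0$. Then $v+w\ne0$, but $q(v+w)=q(v)+q(w)=0$, a contradiction. So a characteristic class has no flexible representative of genus $\ge2$, which proves (ii)$\Rightarrow$(i).

**Step 3: genus $0$ and $1$.** If $G=1$, then $q=1$ on all three nonzero vectors, so $\mathrm{Arf}(q)=1$ and $(\sigma(M)-x^2)/8$ is odd. If $G=0$, then $\mathrm{Arf}(q)=0$ and it is even. $\blacksquare$

**Example (the Clifford torus again).** Regard $T\subset\mathbb C^2$ as a torus in $S^4$. Its class $0$ is characteristic, and $(\sigma(S^4)-0)/8=0$ is even, so $T$ is not flexible in $S^4$. Directly, the inner discs of Section 1 give $q(m)=q(l)=0$, hence $q([m]+[l])=1$. The twist $t_l$ sends $[m]$ to $[m]+[l]$ modulo $2$, so it does not preserve $q$ and does not extend. In $\mathbb CP^2$ the outer disc, half of a line, is what lets this twist extend.
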